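\title{Uniform almost actions of hyperbolic groups far from every action}

\begin{abstract}
Let $\Gamma$ be a nonelementary word-hyperbolic group. For every $n\ge 2$ we construct a map $f_n\colon\Gamma\to\operatorname{Sym}(n)$ such that $f_n(\gamma_1\gamma_2)$ and $f_n(\gamma_1)f_n(\gamma_2)$ always differ in at most six points, and such that $f_n$ maps every finite-index subgroup of $\Gamma$ onto $\operatorname{Sym}(n)$. It follows that $f_n$ is at distance $1$, the largest possible, from every homomorphism $\Gamma\to\operatorname{Sym}(N)$, $N\ge n$, in the uniform normalized Hamming metric. This answers a question of Becker and Chapman. To build $f_n$ we cone off the cosets of an elementary subgroup, list in order the cosets through which every geodesic from $1$ to $\gamma$ must pass, and multiply transpositions attached to these cosets.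
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$ and let $\operatorname{Sym}(n)$ be the symmetric group on $[n]$. For $n\le N$, $\sigma\in\operatorname{Sym}(n)$ and $\tau\in\operatorname{Sym}(N)$, the \emph{normalized Hamming distance} is
\[
d^H(\sigma,\tau)=\frac1N\Bigl(\bigl|\{x\in[n] : \sigma(x)\ne\tau(x)\}\bigr|+(N-n)\Bigr).
\]
It is the proportion of points of $[N]$ at which the two permutations disagree, where a point outside $[n]$ always counts as a disagreement; thus $1-\frac nN\le d^H(\sigma,\tau)\le 1$. For $N=n$ we have $\sigma(x)\neq\tau(x)$ exactly when $\sigma\tau^{-1}$ moves $\tau(x)$, so $n\,d^H(\sigma,\tau)$ is the number of points moved by $\sigma\tau^{-1}$.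

Let $\Gamma$ be a group. A function $f\colon\Gamma\to\operatorname{Sym}(n)$ is an action of $\Gamma$ on $[n]$ when it is a homomorphism. Its failure to be one is measured by the \emph{uniform local defect}
\[
\operatorname{def}_\infty(f)=\sup\bigl\{d^H\bigl(f(\gamma_1\gamma_2),f(\gamma_1)f(\gamma_2)\bigr) : \gamma_1,\gamma_2\in\Gamma\bigr\},
\]
and its distance from a function $h\colon\Gamma\to\operatorname{Sym}(N)$, $N\ge n$, is
\[
d_\infty(f,h)=\sup_{\gamma\in\Gamma}d^H\bigl(f(\gamma),h(\gamma)\bigr).
\]

A function that is close to an action has small defect: if $h$ is a homomorphism and $d_\infty(f,h)\le\varepsilon\le1$, then $\operatorname{def}_\infty(f)\le3\varepsilon$. Indeed, each set $B(\gamma)=\{x\in[n] : f(\gamma)(x)\ne h(\gamma)(x)\}$ has at most $\varepsilon N-(N-n)\le\varepsilon n$ points, and $f(\gamma_1)f(\gamma_2)$ agrees with $f(\gamma_1\gamma_2)$ outside $B(\gamma_1\gamma_2)\cup B(\gamma_2)\cup f(\gamma_2)^{-1}B(\gamma_1)$. The case $N>n$ does occur in nature. From an action $h$ on $[n+1]$, delete the point $n+1$: let $f(\gamma)$ agree with $h(\gamma)$ on $[n]$, except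 that a point of $[n]$ sent to $n+1$ is sent to $h(\gamma)(n+1)$ instead. Then $d_\infty(f,h)\le\frac{2}{n+1}$.

Does every function of small defect arise by perturbing an action? Becker and Chapman \cite{BC} showed that it does not when $\Gamma$ surjects onto the free group $F_2$: there are then functions $f_k\colon\Gamma\to\operatorname{Sym}(n_k)$ with $n_k\to\infty$, $\operatorname{def}_\infty(f_k)\le 2/k$, and $d_\infty(f_k,h_k)\ge1-5/k$ for every homomorphism $h_k\colon\Gamma\to\operatorname{Sym}(N_k)$ and every $N_k\ge n_k$. The following question is posed in \cite{BC}. A word-hyperbolic group is \emph{nonelementary} if it has no cyclic subgroup of finite index.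

\begin{quote}
\textbf{Question.} Let $\Gamma$ be a nonelementary word-hyperbolic group. Are there functions $f_k\colon\Gamma\to\operatorname{Sym}(n_k)$, $k\geq 1$, and a constant $C>0$ such that $\operatorname{def}_\infty(f_k)\to0$, but $d_\infty(f_k,h_k)\ge C$ for every $k$, every $N_k\ge n_k$ and every homomorphism $h_k\colon\Gamma\to\operatorname{Sym}(N_k)$?
\end{quote}

Triangles in a hyperbolic group are thin, as they are in the tree of $F_2$, and the defect is a quantity attached to the triangle $1,\gamma_1,\gamma_1\gamma_2$; so one expects a positive answer. But it cannot be pulled back from $F_2$. The group $\mathbb Z/2*\mathbb Z/3$ is nonelementary hyperbolic, since the kernel of its map onto $\mathbb Z/2\times\mathbb Z/3$ is free of rank two, and it does not surject onto $F_2$, since its abelianization is finite. We show that the answer is positive for every nonelementary hyperbolic group, with $C=1$.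

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a nonelementary word-hyperbolic group. For every $n\ge2$ there is a function $f_n\colon\Gamma\to\operatorname{Sym}(n)$ with $f_n(\gamma^{-1})=f_n(\gamma)^{-1}$ such that
\begin{enumerate}
\item[(1)] $\operatorname{def}_\infty(f_n)\le6/n$;
\item[(2)] $f_n(H)=\operatorname{Sym}(n)$ for every finite-index subgroup $H\le\Gamma$;
\item[(3)] $d_\infty(f_n,h)=1$ for every $N\ge n$ and every homomorphism $h\colon\Gamma\to\operatorname{Sym}(N)$.
\end{enumerate}
\end{theorem}

The functions $f_{k+1}$, $k\ge1$, answer the question with $n_k=k+1$ and defects at most $\frac6{k+1}$. Residual finiteness is not assumed, and $\Gamma$ may have torsion or property (T). We make no claim about the question for elementary groups.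

The constant $C=1$ is the largest possible, since $d_\infty\le1$. The bound in (1) is within a factor $3$ of the smallest possible: a function satisfying (3) is not a homomorphism, and two distinct permutations differ in at least two points, so its defect is at least $2/n$.

The only property of $\operatorname{Sym}(n)$ that the construction uses is that it is generated by involutions. The theorem we actually prove is the following.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a nonelementary word-hyperbolic group, and let $A$ be a group generated by a countable set $T\ni1$ with $t^2=1$ for all $t\in T$. There is a function $f\colon\Gamma\to A$ with $f(\gamma^{-1})=f(\gamma)^{-1}$ such that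
\begin{enumerate}
\item[(1)] for all $\gamma_1,\gamma_2\in\Gamma$, the element $f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}$ is conjugate in $A$ to a product of three elements of $T$;
\item[(2)] $f(H)=A$ for every finite-index subgroup $H\le\Gamma$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Let $A=\operatorname{Sym}(n)$, let $T$ consist of $1$ and the transpositions, and let $f_n=f$. A conjugate of a product of three elements of $T$ moves at most six points, which gives (1), and (2) is immediate. Let $h\colon\Gamma\to\operatorname{Sym}(N)$ be a homomorphism with $N\ge n$. Its kernel has finite index, so by (2) there is $\gamma\in\ker h$ such that $f(\gamma)$ is an $n$-cycle. As $n\ge2$, we have $f(\gamma)(x)\ne x=h(\gamma)(x)$ for all $x\in[n]$, and $d^H(f(\gamma),h(\gamma))=\frac1N(n+(N-n))=1$.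
\end{proof}

\begin{corollary}\label{cor:quot}
Theorems~\ref{thm:A} and~\ref{thm:B} hold for every group $\Lambda$ that admits a surjection $q\colon\Lambda\to\Gamma$ onto a nonelementary word-hyperbolic group $\Gamma$.
\end{corollary}

\begin{proof}
Let $f$ be as in Theorem~\ref{thm:B} and consider $f\circ q$. Compatibility with inverses and property (1) pass from $f$ to $f\circ q$ because $q$ is a homomorphism. If $H\le\Lambda$ has finite index, then $q(H)$ has finite index in $\Gamma$, so $f(q(H))=A$. The deduction of Theorem~\ref{thm:A} used nothing about the group.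
\end{proof}

The case $\Gamma=F_2$ of the corollary is the setting of the result of \cite{BC} quoted above.

Section~\ref{sec:free} proves Theorem~\ref{thm:B} for $F_2$ by a direct computation and explains what has to be replaced in general. Sections~\ref{sec:cosets}--\ref{sec:order} build the replacement, Section~\ref{sec:defect} proves (1), and Section~\ref{sec:onto} proves (2).

\section{The free group}\label{sec:free}

Let $\Gamma=F_2$ with basis $g,b$, and let $A,T$ be as in Theorem~\ref{thm:B}. Every $\gamma\in F_2$ is uniquely a product $s_1\cdots s_k$, $k\ge0$, of \emph{syllables}: each $s_i$ is a nontrivial power of $g$ or of $b$, and consecutive syllables are powers of different generators. Fix any function $\lambda\colon\mathbb Z_{\ge1}\to T$, put $\varphi(g^m)=\lambda(|m|)$ and $\varphi(b^m)=1$ for $m\ne0$, and define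
\[
f(s_1\cdots s_k)=\varphi(s_1)\cdots\varphi(s_k).
\]
Inverting $\gamma$ reverses the list of syllables and does not change the values $\varphi(s_i)$, which are their own inverses. So $f(\gamma^{-1})=f(\gamma)^{-1}$.

\medskip\noindent\emph{The defect.} Take first $\gamma_1=g^3bg^6bg$ and $\gamma_2=g^{-1}b^{-1}g^{-4}bg^5$, so that $\gamma_1\gamma_2=g^3bg^2bg^5$. Then
\[
f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}
=\lambda(3)\lambda(6)\lambda(1)\cdot\lambda(1)\lambda(4)\lambda(5)\cdot\lambda(5)\lambda(2)\lambda(3)
=\lambda(3)\,\bigl[\lambda(6)\lambda(4)\lambda(2)\bigr]\,\lambda(3)^{-1}.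
\]
Everything cancels except the three factors at the place where $g^6$ and $g^{-4}$ merge into $g^2$. In general, let $j\ge0$ be maximal such that the product $c$ of the last $j$ syllables of $\gamma_1$ is the inverse of the product of the first $j$ syllables of $\gamma_2$. Write $\gamma_1=pc$ and $\gamma_2=c^{-1}q$; then $f(\gamma_1)=f(p)f(c)$ and $f(\gamma_2)=f(c)^{-1}f(q)$. If $p=1$, or $q=1$, or the last syllable $s$ of $p$ and the first syllable $t$ of $q$ are powers of different generators, then the syllables of $pq$ are those of $p$ followed by those of $q$, and $f(\gamma_1\gamma_2)=f(p)f(q)=f(\gamma_1)f(\gamma_2)$. Otherwise $st\ne1$ by the maximality of $j$, so $st$ is a syllable. Writing $p=p's$ and $q=tq'$ we get $f(\gamma_1\gamma_2)=f(p')\varphi(st)f(q')$ and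
\[
f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}=f(p')\,\varphi(s)\varphi(t)\varphi(st)\,f(p')^{-1}.
\]

\medskip\noindent\emph{Surjectivity.} Choose a sequence $(t_j)_{j\ge1}$ in which every element of $T$ occurs infinitely often, and choose $\lambda$ with $\lambda(j!)=t_j$. A finite-index subgroup contains a normal subgroup $H'$ of finite index $\ell$. Given $a\in A$, write $a=\theta_1\cdots\theta_r$ with $\theta_i\in T$, padded with factors $1$ so that $\ell$ divides $r$, and choose $j_i\ge\ell$ with $t_{j_i}=\theta_i$. The element $\gamma=g^{j_1!}b\,g^{j_2!}b\cdots g^{j_r!}b$ has $f(\gamma)=a$. In the group $\Gamma/H'$ of order $\ell$ each $g^{j_i!}$ is trivial, so $\gamma$ has the same image as $b^r$, which is trivial too. Thus $\gamma\in H'$.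

\medskip\noindent\emph{The geometry behind the formula.} In the Cayley tree of $F_2$ the left cosets of $E=\langle g\rangle$ are lines. The $g$-syllables of $\gamma$ correspond to the lines along which the geodesic from $1$ to $\gamma$ travels, in order, and $|m|$ is the distance traveled. In the tripod spanned by $x=1$, $y=\gamma_1$, $z=\gamma_1\gamma_2$, a line met away from the center is traveled by two sides for the same distance, once in each direction, and its two factors cancel. At most one line is traveled by all three sides.

In a hyperbolic group we need, for each pair $x,y$, an ordered list of cosets and a length attached to each coset of the list. Three difficulties appear.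
\begin{itemize}
\item Lengths are defined by projections, and nearest-point projections in a hyperbolic space are only coarsely determined. If the lengths that two sides of a triangle assign to a common coset agreed only up to a bounded error, each common coset could leave an uncanceled element of $T$, and the number of common cosets is unbounded. We need \emph{exact} equality at all but boundedly many cosets. It comes from projecting in the coned-off graph, in which crossing a coset costs exactly one step (Section~\ref{sec:order}).
\item A coset traveled for a short distance may lie on the list of one side and on neither of the other two lists. Such cosets receive the label $1$.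
\item Near the center of a triangle, two sides may leave a common coset at nearby but different points. So $\lambda$ must not jump from one nontrivial value to another over a short interval.
\end{itemize}

\section{An elementary subgroup and its cosets}\label{sec:cosets}

From now on $\Gamma$ is a nonelementary word-hyperbolic group. Fix a finite generating set $S=S^{-1}$ with $1\notin S$. Let $Y$ be the Cayley graph, with vertex set $\Gamma$ and an edge of length one between $a$ and $as$ for $a\in\Gamma$, $s\in S$. Let $d$ be its path metric, which is invariant under left multiplication, and let $|\gamma|=d(1,\gamma)$. A \emph{geodesic} $[x,y]$ is a shortest path in $Y$ between vertices $x$ and $y$, and $\mathcal N_r(U)$ is the closed $r$-neighborhood of $U$ in $Y$. Word-hyperbolicity means that there is an integer $\delta\ge1$ such that each side of a geodesic triangle lies in the $\delta$-neighborhood of the union of the other two. Cutting along a diagonal, we see that each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the union of the other three. In particular: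
\begin{equation}\label{eq:quad}
\text{if } d(x,x')\le r \text{ and } d(y,y')\le r, \text{ then } [x,y]\subset\mathcal N_{2\delta+r}([x',y']).
\end{equation}

We use three textbook facts. First, the infinite hyperbolic group $\Gamma$ has an element $g$ of infinite order; we fix one. Second, $m\mapsto g^m$ is a quasi-geodesic: there is $c\geq 1$ with $|g^m|\ge|m|/c-c$ for all $m\in\mathbb Z$. Third, by the Morse lemma there is an integer $\mu\ge1$ such that, for all $i\le j$, the set $\{g^s : i\le s\le j\}$ and any geodesic $[g^i,g^j]$ lie in the $\mu$-neighborhoods of each other; the same then holds for left translates. The limit $\tau=\lim_{m\to\infty}|g^m|/m$ exists because $|g^{m+m'}|\le|g^m|+|g^{m'}|$, and $\tau\geq 1/c>0$. Consequently,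
\begin{equation}\label{eq:stable}
\text{if } \gamma g^p\gamma^{-1}=g^q, \text{ then } |p|=|q|:
\end{equation}
we have $\bigl||g^{pk}|-|g^{qk}|\bigr|\le2|\gamma|$ for all $k\ge1$, and dividing by $k$ gives $|p|\tau=|q|\tau$ in the limit.

Distinct lines in the tree of $F_2$ are disjoint, so a long segment is close to at most one of them. The cosets of $\langle g\rangle$ in $\Gamma$ need not behave this way: if $\gamma g^p\gamma^{-1}=g^{\epsilon p}$ with $p\geq 1$ and $\epsilon=\pm1$, then
\begin{equation}\label{eq:parallel}
d(\gamma g^{pk},g^{\epsilon pk})=d(g^{\epsilon pk}\gamma,g^{\epsilon pk})=|\gamma|\qquad(k\in\mathbb Z),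
\end{equation}
so $\gamma\langle g\rangle$ and $\langle g\rangle$ run parallel forever. We therefore merge such cosets and work with
\[
E=\{\gamma\in\Gamma : \gamma g^p\gamma^{-1}\in\{g^p,g^{-p}\}\text{ for some }p\ge1\}.
\]
This is a subgroup containing $g$: if $\gamma g^p\gamma^{-1}=g^{\epsilon p}$ and $\gamma' g^{q}\gamma'^{-1}=g^{\epsilon' q}$, then $\gamma^{-1}g^p\gamma=g^{\epsilon p}$ and $\gamma\gamma'$ conjugates $g^{pq}$ to $g^{\epsilon\epsilon'pq}$. A \emph{coset} will always mean a left coset $\gamma E$.

\begin{lemma}\label{lem:E0}
With $r_0=2\mu+2\delta$ we have $E\subset\mathcal N_{r_0}(\langle g\rangle)$. Moreover $E\ne\Gamma$.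
\end{lemma}

\begin{proof}
Let $\gamma g^p\gamma^{-1}=g^{\epsilon p}$ and take $k\geq 1$ with $|g^{pk}|>\mu+2\delta+|\gamma|$. The vertex $\gamma$ is within $\mu$ of a point $w$ of $[\gamma g^{-pk},\gamma g^{pk}]$. Consider a geodesic quadrilateral with this side and with further vertices $g^{\epsilon pk}$ and $g^{-\epsilon pk}$. By \eqref{eq:parallel}, the two sides adjacent to the given one have length $|\gamma|$. If $w$ were within $2\delta$ of one of them, then $\gamma$ would be within $\mu+2\delta+|\gamma|$ of $\gamma g^{pk}$ or of $\gamma g^{-pk}$, against the choice of $k$. So $w$ is within $2\delta$ of $[g^{-pk},g^{pk}]$, hence within $2\delta+\mu$ of $\langle g\rangle$, and $d(\gamma,\langle g\rangle)\le r_0$.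

Thus every element of $E$ has the form $g^iu$ with $|u|\le r_0$, and $\langle g\rangle$ has finite index in $E$. Since $\Gamma$ has no cyclic subgroup of finite index, $E\ne\Gamma$.
\end{proof}

The next two lemmas say that cosets are almost convex and that distinct cosets diverge.

\begin{lemma}\label{lem:E1}
With $\kappa=2\delta+r_0+\mu$, every geodesic with both endpoints in a coset $C$ lies in $\mathcal N_\kappa(C)$.
\end{lemma}

\begin{proof}
Translate so that $C=E$. The endpoints are within $r_0$ of some $g^i$ and $g^j$, so by \eqref{eq:quad} the geodesic lies in $\mathcal N_{2\delta+r_0}([g^i,g^j])$, and $[g^i,g^j]\subset\mathcal N_\mu(E)$.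
\end{proof}

\begin{lemma}\label{lem:E2}
There is a nondecreasing function $\beta\colon[0,\infty)\to[0,\infty)$ such that any two points of $\mathcal N_r(C)\cap\mathcal N_r(D)$ are at distance at most $\beta(r)$, for all cosets $C\ne D$ and all $r\ge0$.
\end{lemma}

\begin{proof}
Put $r'=r+r_0$, let $V$ be the number of elements of $\Gamma$ of length at most $r''=2\mu+2\delta+2r'$, and let $\beta(r)=2r'+|g|V$, which is nondecreasing in $r$. Translate so that $C=E$ and $D=\gamma E$ with $\gamma\notin E$. Let $p,q$ be points of the intersection. By Lemma~\ref{lem:E0}, $p$ is within $r'$ of some $g^i$ and of some $\gamma g^k$, and $q$ is within $r'$ of some $g^j$ and of some $\gamma g^l$. Then $d(p,q)\le2r'+|g|\,|l-k|$, so it suffices to show that $|l-k|<V$.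

Replace $\gamma$ by $g^{-i}\gamma g^k\notin E$, and $j,l$ by $j-i$, $l-k$. Then $d(1,\gamma)\le2r'$ and $d(g^j,\gamma g^l)\le2r'$, and we must show that $|l|<V$. Let $s$ be an integer between $0$ and $l$. The vertex $\gamma g^s$ is within $\mu$ of $[\gamma,\gamma g^l]$, this geodesic lies in $\mathcal N_{2\delta+2r'}([1,g^j])$ by \eqref{eq:quad}, and $[1,g^j]\subset\mathcal N_\mu(\langle g\rangle)$. So there is an integer $a(s)$ with $|g^{-a(s)}\gamma g^s|\le r''$. If $|l|\ge V$, then among the $|l|+1$ values of $s$ there are $s\ne s'$ with $g^{-a(s)}\gamma g^s=g^{-a(s')}\gamma g^{s'}$, that is, $\gamma g^{s-s'}\gamma^{-1}=g^{a(s)-a(s')}$. By \eqref{eq:stable} the two exponents agree up to sign, so $\gamma\in E$, a contradiction.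
\end{proof}

For $x\in\Gamma$ and a coset $C$, let $\pi_C(x)$ be the set of points of $C$ that are $d$-nearest to $x$. In a tree, if $x$ and $y$ project to different points $u,v$ of a line, then $[x,y]$ contains $[u,v]$. Here is the coarse version.

\begin{lemma}\label{lem:E3}
Let $c_0=8\delta+2\kappa+2$ and $c_1=\beta(c_0)+2c_0$.
\begin{enumerate}
\item[(a)] If $u\in\pi_C(x)$, $v\in\pi_C(y)$ and $d(u,v)>c_0$, then every geodesic $[x,y]$ has vertices $u',v'$ such that $d(u,u')\le c_0$, $d(v,v')\le c_0$, and the part of $[x,y]$ between $u'$ and $v'$ lies in $\mathcal N_{c_0}(C)$.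
\item[(b)] If $C\ne D$, then $\bigcup_{w\in D}\pi_C(w)$ has diameter at most $c_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Complete $[x,y]$ to a quadrilateral by geodesics $[x,u]$, $[u,v]$, $[v,y]$. Let $w\in[u,v]$; then $d(w,C)\le\kappa$ by Lemma~\ref{lem:E1}. Suppose that $w$ is within $2\delta$ of a point $s\in[x,u]$. For $c\in C$ we have $d(x,s)+d(s,u)=d(x,u)\le d(x,c)\le d(x,s)+d(s,c)$, so $d(s,u)=d(s,C)\le2\delta+\kappa$ and $d(w,u)\le4\delta+\kappa$. In the same way, a point of $[u,v]$ within $2\delta$ of $[v,y]$ is within $4\delta+\kappa$ of $v$.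

Let $w_1,w_2$ be the vertices of $[u,v]$ at distance $4\delta+\kappa+1$ from $u$ and from $v$, respectively. Since $d(u,v)>2(4\delta+\kappa+1)$, each of them is at distance greater than $4\delta+\kappa$ from both $u$ and $v$, so each is within $2\delta$ of $[x,y]$. Let $u',v'$ be vertices of $[x,y]$ with $d(w_1,u')\le2\delta+1$ and $d(w_2,v')\le2\delta+1$. Then $d(u,u')$ and $d(v,v')$ are at most $6\delta+\kappa+2\le c_0$. By \eqref{eq:quad} the part of $[x,y]$ between $u'$ and $v'$ lies within $4\delta+1$ of $[w_1,w_2]\subset[u,v]$, hence within $4\delta+1+\kappa\le c_0$ of $C$.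

(b) Let $w,w'\in D$, $u\in\pi_C(w)$, $v\in\pi_C(w')$, and suppose $d(u,v)>c_0$. The vertices $u',v'\in[w,w']$ given by (a) lie in $\mathcal N_{c_0}(C)$, and in $\mathcal N_\kappa(D)\subset\mathcal N_{c_0}(D)$ by Lemma~\ref{lem:E1}. So $d(u',v')\le\beta(c_0)$ and $d(u,v)\le\beta(c_0)+2c_0$.
\end{proof}

Finally, a broken geodesic with $\ell$ pieces cannot avoid a geodesic with the same endpoints by more than about $\delta\log_2\ell$.

\begin{lemma}\label{lem:E5}
Let $\eta(\ell)=\delta(\log_2\ell+2)+1$ for $\ell\ge1$. Given geodesics $[w_{i-1},w_i]$, $1\le i\le\ell$, every vertex of any geodesic $[w_0,w_\ell]$ is within $\eta(\ell)$ of a vertex of some $[w_{i-1},w_i]$.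
\end{lemma}

\begin{proof}
We show by induction on $k\ge0$ that if $\ell\le2^k$, then $[w_0,w_\ell]$ lies within $\delta(k+1)$ of the union of the pieces. If $\ell=1$, the two geodesics form a triangle with a side of length zero, and the distance is at most $\delta$. If $2\le\ell\le2^k$, choose $j$ with $1\le j\le2^{k-1}$ and $1\le\ell-j\le2^{k-1}$. Then $[w_0,w_\ell]$ lies within $\delta$ of $[w_0,w_j]\cup[w_j,w_\ell]$, which lies within $\delta k$ of the union of the pieces. Take $k=\lceil\log_2\ell\rceil\le\log_2\ell+1$, and add $1$ to move to a vertex.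
\end{proof}

\section{The coned-off graph}\label{sec:cone}

Let $\widehat Y$ be the graph with vertex set $\Gamma$ in which $a\ne a'$ are adjacent if and only if $a^{-1}a'\in S\cup E$. Thus $\widehat Y$ is obtained from $Y$ by joining any two elements of the same coset. Let $\hat d\le d$ be the path metric on the vertices of $\widehat Y$; left multiplication preserves $\widehat Y$ and permutes the cosets. A \emph{$\hat d$-geodesic} is a shortest edge path $q$ in $\widehat Y$, and $V(q)$ is its set of vertices. An edge with both ends in a coset $D$ is a \emph{$D$-edge}; an edge that is not a $D$-edge for any $D$ is an \emph{$S$-edge}, and its ends are at $d$-distance $1$. Two vertices of a $\hat d$-geodesic that lie in $D$ are adjacent in $\widehat Y$, hence consecutive; so a $\hat d$-geodesic has at most two vertices in $D$ and at most one $D$-edge.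

\begin{definition}\label{def:W}
For $x,y\in\Gamma$, let $\mathcal W(x,y)$ be the set of cosets $C$ such that \emph{every} $\hat d$-geodesic from $x$ to $y$ has a $C$-edge. We call these cosets \emph{forced}. For a coset $C$, and for a coset $D\neq C$, let
\[
\Pi_C(x)=\{u\in C : \hat d(x,u)=\hat d(x,C)\},\qquad \Pi_C(D)=\{u\in C : \hat d(u,D)=\hat d(C,D)\},
\]
and let $d_C(x,y)\in\mathbb Z_{\geq 0}\cup\{\infty\}$ be the diameter of $\Pi_C(x)\cup\Pi_C(y)$ in the metric $d$.
\end{definition}

The projections are taken with respect to $\hat d$, but their spread is measured with $d$, since $\hat d$ sees nothing inside a coset. The sets $\Pi_C(x)$ and $\Pi_C(D)$ are nonempty. We have $\mathcal W(x,y)=\mathcal W(y,x)$, $\mathcal W(x,x)=\emptyset$, $\mathcal W(\gamma x,\gamma y)=\gamma\mathcal W(x,y)$, $d_C(x,y)=d_C(y,x)$ and $d_{\gamma C}(\gamma x,\gamma y)=d_C(x,y)$. Also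
\begin{equation}\label{eq:tri}
d_C(x,y)\le d_C(x,z)+d_C(z,y):
\end{equation}
for $u\in\Pi_C(x)$ and $v\in\Pi_C(y)$ pass through a point of $\Pi_C(z)$, and two points of the same projection are bounded by one term of the right side.

In $F_2$, with $S=\{g^{\pm1},b^{\pm1}\}$, the unique $\hat d$-geodesic from $1$ to $\gamma$ crosses each $g$-syllable in one step and each $b$-syllable letter by letter. So $\mathcal W(1,\gamma)$ is the set of lines of Section~\ref{sec:free}; $\Pi_C(x)$ is the single point at which the tree geodesic from $x$ enters $C$; and $d_C(1,\gamma)$ is $|m|$ on the line of a syllable $g^m$ and $0$ on all other lines.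

The goal of this section is Proposition~\ref{prop:BGI}: a coset with $d_C(x,y)$ large is forced. The hyperbolic geometry of Section~\ref{sec:cosets} concerns $d$-geodesics, so we must first compare a $\hat d$-geodesic with a $d$-geodesic. For each edge $e$ of $\widehat Y$ fix a $d$-geodesic $\sigma(e)$ between its ends. Then
\begin{equation}\label{eq:sigma}
\hat d(p,a)\le\kappa+1\quad\text{for every vertex $p$ of $\sigma(e)$ and every end $a$ of $e$.}
\end{equation}
For an $S$-edge the vertices of $\sigma(e)$ are the two ends. For a $D$-edge, $p$ is within $d$-distance $\kappa$ of an element of $D$ by Lemma~\ref{lem:E1}, and that element is equal or adjacent to $a$.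

Replacing each edge $e$ of a $\hat d$-geodesic $q$ by $\sigma(e)$ gives a broken geodesic in $Y$. Lemma~\ref{lem:E5} places the $d$-geodesic near it, but with a bound that grows with the length of $q$. To get a uniform bound we apply that lemma only to a window around a given vertex.

\begin{lemma}\label{lem:shadow}
There is a constant $R$ such that, if $x\ne z$, $[x,z]$ is a $d$-geodesic and $q$ is a $\hat d$-geodesic from $x$ to $z$, then every vertex of $[x,z]$ is within $d$-distance $R$ of a vertex of $\sigma(e)$ for some edge $e$ of $q$.
\end{lemma}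

\begin{proof}
\emph{Claim. Let $r\geq 0$ and $t\ge1$ be integers, and suppose that $\hat d(m',V(q))\le r$ for every vertex $m'$ of $[x,z]$. Then for every vertex $m$ of $[x,z]$, either}
\begin{enumerate}
\item[(i)] \emph{$m$ is within $d$-distance $\eta(2t+4r)$ of a vertex of $\sigma(e)$ for some edge $e$ of $q$, or}
\item[(ii)] $t-r\le\eta(2t+4r)+\kappa+1$.
\end{enumerate}
Move along $[x,z]$ from $m$ toward $x$. The quantity $\hat d(m,\cdot)$ starts at $0$ and changes by at most $1$ at each step. Let $m_-$ be the first vertex at which it equals $t$, and let $m_-=x$ if there is none. Define $m_+$ in the same way, moving toward $z$. Then $\hat d(m,m_\pm)\le t$, with equality unless $m_\pm$ is an endpoint of $[x,z]$. Choose $y_\pm\in V(q)$ with $\hat d(m_\pm,y_\pm)\le r$, taking $y_\pm=m_\pm$ if $m_\pm$ is an endpoint of $[x,z]$. Consider the path in $\widehat Y$ that follows a $\hat d$-geodesic from $m_-$ to $y_-$, then $q$ from $y_-$ to $y_+$, then a $\hat d$-geodesic from $y_+$ to $m_+$; call the first and last parts \emph{legs}. The middle part has $\hat d(y_-,y_+)\le 2r+2t$ edges, so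 the path has at most $2t+4r$ edges. If it has none, then $m_-=m_+$, so $m=m_-=y_-$ is a vertex of $q$, hence an end of an edge of $q$, and (i) holds. Otherwise apply Lemma~\ref{lem:E5} to the geodesics $\sigma(e)$, for the edges $e$ of the path, and to the part of $[x,z]$ between $m_-$ and $m_+$. As $\eta$ is nondecreasing, $m$ is within $\eta(2t+4r)$ of a vertex of some $\sigma(e)$. If $e$ lies on $q$, then (i) holds. If $e$ lies on a leg, say the first, then $y_-\ne m_-$, so $\hat d(m,m_-)=t$, and an end $a$ of $e$ has $\hat d(m_-,a)\le r$. With \eqref{eq:sigma} this gives $t-r\le\hat d(m,a)\le\eta(2t+4r)+\kappa+1$, which is (ii). The claim is proved.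

We use the claim twice: first to bound the $\hat d$-distance to $q$, then to upgrade to a $d$-distance. Let $r$ be the maximum of $\hat d(m,V(q))$ over the vertices $m$ of $[x,z]$, and suppose $r\ge1$. Apply the claim with $t=2r$ to a vertex $m$ at which the maximum is attained. In case (i), \eqref{eq:sigma} gives $r=\hat d(m,V(q))\le\eta(8r)+\kappa+1$, and case (ii) is this same inequality. Since $\eta$ grows logarithmically, $r\le r_1$ for an integer $r_1$ that depends only on $\delta$ and $\kappa$.

Now fix an integer $t_1\ge1$ with $t_1-r_1>\eta(2t_1+4r_1)+\kappa+1$ and apply the claim with $r=r_1$ and $t=t_1$. Alternative (ii) fails, so (i) holds for every $m$, and we may take $R=\eta(2t_1+4r_1)$.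
\end{proof}

If the nearest-point projections of $x$ and $z$ to $C$ are far apart, then $[x,z]$ has a long stretch near $C$. By Lemma~\ref{lem:shadow} the stretch is covered by shadows of edges of $q$. Only boundedly many edges of $q$ can be involved, because $C$ has $\hat d$-diameter one, and each edge that is not a $C$-edge covers only a bounded piece, by Lemma~\ref{lem:E2}. This is the proof of the next lemma.

\begin{lemma}\label{lem:noedge}
There is a constant $L_0$ such that, if some $\hat d$-geodesic $q$ from $x$ to $z$ has no $C$-edge, then $d(u,v)\le L_0$ for all $u\in\pi_C(x)$ and $v\in\pi_C(z)$.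
\end{lemma}

\begin{proof}
Put $B=\beta(R+\kappa+c_0)+2R+2$, $\rho=R+\kappa+1+c_0$ and $L_0=(2\rho+1)B+2c_0$. We may assume $d(u,v)>c_0$. Fix a geodesic $[x,z]$, take $u',v'$ as in Lemma~\ref{lem:E3}(a), and let $[u',v']\subset\mathcal N_{c_0}(C)$ be the part of $[x,z]$ between them. Then $d(u,v)\le d(u',v')+2c_0$, and it suffices to show that $d(u',v')\le(2\rho+1)B$. If $x=z$, then $u'=v'$. Let $x\ne z$. By Lemma~\ref{lem:shadow}, assign to each vertex $m$ of $[u',v']$ an edge $e$ of $q$ such that $m$ is within $R$ of a vertex of $\sigma(e)$.

At most $B$ vertices are assigned the same edge $e$. Indeed, if $e$ is an $S$-edge, these vertices form a set of diameter at most $2R+1$. If $e$ is a $D$-edge, then $D\ne C$, and they lie in $\mathcal N_{R+\kappa}(D)\cap\mathcal N_{c_0}(C)$, so they form a set of diameter at most $\beta(R+\kappa+c_0)$. A set of vertices of a geodesic with diameter at most $s$ has at most $s+1$ elements.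

At most $2\rho+1$ edges are assigned. Indeed, by \eqref{eq:sigma} each end $a$ of an assigned edge has $\hat d(a,C)\le(\kappa+1)+R+c_0=\rho$, so any two such ends are at $\hat d$-distance at most $2\rho+1$. The start of the first assigned edge of $q$ and the end of the last one are at $\hat d$-distance at least the number of assigned edges, since $q$ is a $\hat d$-geodesic.

Hence $[u',v']$ has at most $(2\rho+1)B$ vertices.
\end{proof}

We now transfer this to the projections $\Pi_C$. The constant $L$ below is the only one that is used in the rest of the paper.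

\begin{proposition}\label{prop:BGI}
Let $L=3L_0+c_1$, let $C$ be a coset and let $x,z\in\Gamma$.
\begin{enumerate}
\item[(a)] If $d_C(x,z)>L$, then $C\in\mathcal W(x,z)$.
\item[(b)] The set $\Pi_C(x)$ has $d$-diameter at most $L$; hence $d_C(x,z)<\infty$.
\item[(c)] If $D\ne C$ is a coset and $w\in D$, then $\Pi_C(D)\cup\Pi_C(w)$ has $d$-diameter at most $L$.
\end{enumerate}
\end{proposition}

\begin{proof}
First we show that the two kinds of projection are close:
\begin{equation}\label{eq:twoproj}
d(u,v)\le L_0\qquad\text{for all } y\in\Gamma,\ u\in\Pi_C(y),\ v\in\pi_C(y).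
\end{equation}
A $\hat d$-geodesic from $y$ to $u$ meets $C$ only at $u$, since an earlier vertex in $C$ would be $\hat d$-closer to $y$. So it has no $C$-edge, and Lemma~\ref{lem:noedge} applies to the pair $y,u$, with $\pi_C(u)=\{u\}$.

(a) Suppose $C\notin\mathcal W(x,z)$, and fix $v\in\pi_C(x)$, $v'\in\pi_C(z)$. Then $d(v,v')\le L_0$ by Lemma~\ref{lem:noedge}, and by \eqref{eq:twoproj} every point of $\Pi_C(x)\cup\Pi_C(z)$ is within $L_0$ of $v$ or of $v'$. So $d_C(x,z)\le3L_0\le L$.

(b) Apply (a) with $z=x$, as $\mathcal W(x,x)=\emptyset$. A union of two bounded sets is bounded.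

(c) Let $u\in\Pi_C(D)$ and pick $y\in D$ with $\hat d(u,y)=\hat d(C,D)$. Then $\hat d(y,C)\ge\hat d(C,D)=\hat d(y,u)$, so $u\in\Pi_C(y)$. Hence by \eqref{eq:twoproj} every point of $\Pi_C(D)\cup\Pi_C(w)$ is within $L_0$ of $\bigcup_{y\in D}\pi_C(y)$, which has diameter at most $c_1$ by Lemma~\ref{lem:E3}(b). The diameter in question is at most $2L_0+c_1\le L$.
\end{proof}

\section{The order on forced cosets}\label{sec:order}

This section uses no hyperbolicity and contains no constants: everything follows from the fact that each coset spans a complete subgraph of $\widehat Y$. From here on, ``geodesic'' means $\hat d$-geodesic, and the edges of a geodesic from $x$ are numbered $1,2,\dots$ starting at $x$.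

\begin{lemma}\label{lem:position}
Let $C\in\mathcal W(x,y)$.
\begin{enumerate}
\item[(a)] We have $\hat d(x,y)=\hat d(x,C)+1+\hat d(C,y)$. The $C$-edge of any geodesic from $x$ to $y$ starts in $\Pi_C(x)$, ends in $\Pi_C(y)$, and has number $\hat d(x,C)+1$.
\item[(b)] The sets $\Pi_C(x)$ and $\Pi_C(y)$ are disjoint, and every geodesic from $x$ to a point of $\Pi_C(x)$ is the initial part of a geodesic from $x$ to $y$.
\item[(c)] The set $\mathcal W(x,y)$ is finite and $C\mapsto\hat d(x,C)$ is injective on it. For $C,D\in\mathcal W(x,y)$ we have $\hat d(x,C)<\hat d(x,D)$ if and only if $\hat d(y,D)<\hat d(y,C)$.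
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(u,v)$ be the $C$-edge of a geodesic from $x$ to $y$, and let $u_0\in\Pi_C(x)$, $v_0\in\Pi_C(y)$. As $\hat d(u_0,v_0)\le1$,
\[
\begin{aligned}
\hat d(x,y)&=\hat d(x,u)+1+\hat d(v,y)\ \ge\ \hat d(x,C)+1+\hat d(C,y)\\
&\ge\hat d(x,u_0)+\hat d(u_0,v_0)+\hat d(v_0,y)\ \ge\ \hat d(x,y).
\end{aligned}
\]
So equality holds throughout. Equality in the first inequality gives (a). Equality in the second gives $u_0\ne v_0$, and equality in the third shows that a geodesic from $x$ to $u_0$, followed by the edge $(u_0,v_0)$ and a geodesic from $v_0$ to $y$, is a geodesic. This is (b). For (c), fix a geodesic from $x$ to $y$. Distinct cosets are disjoint, so distinct forced cosets have distinct edges on it, and by (a) the number of the $C$-edge is $\hat d(x,C)+1$. The last claim follows from $\hat d(y,C)=\hat d(x,y)-1-\hat d(x,C)$.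
\end{proof}

We say that $C$ \emph{precedes $D$ from $x$} if $\hat d(x,C)<\hat d(x,D)$. This orders $\mathcal W(x,y)$ linearly, by a rule that does not involve $y$, and the order from $y$ is the opposite one. The next lemma is the source of exactness: seen from a forced coset, the endpoint may be replaced by any forced coset that lies in between.

\begin{lemma}\label{lem:gate}
If $C,D\in\mathcal W(x,y)$ and $C$ precedes $D$ from $x$, then $\Pi_D(x)=\Pi_D(C)$ and $\Pi_C(y)=\Pi_C(D)$.
\end{lemma}

\begin{proof}
Since $D$ precedes $C$ from $y$, the second equality is the first one with $(x,C)$ and $(y,D)$ exchanged. To prove the first, let $w\in\Pi_D(x)$ and $w'\in\Pi_D(C)$, and let $\alpha$ be a geodesic from $x$ to $w$. By Lemma~\ref{lem:position}(b), applied to $D$, the path $\alpha$ extends to a geodesic from $x$ to $y$. The $C$-edge of the latter has number $\hat d(x,C)+1\le\hat d(x,D)$, which is the length of $\alpha$; so it lies on $\alpha$. Let $v\in C$ be its end. Then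
\[
\begin{aligned}
\hat d(x,D)&=\hat d(x,C)+1+\hat d(v,w)\ \ge\ \hat d(x,C)+1+\hat d(C,w)\\
&\ge\hat d(x,C)+1+\hat d(C,D)\ \ge\ \hat d(x,w')\ \ge\ \hat d(x,D),
\end{aligned}
\]
where the third inequality comes from a path that goes from $x$ to $C$, crosses $C$ in at most one step, and goes on to $w'$ in $\hat d(C,w')=\hat d(C,D)$ steps. Equality throughout gives $\hat d(C,w)=\hat d(C,D)$ and $\hat d(x,w')=\hat d(x,D)$, that is, $w\in\Pi_D(C)$ and $w'\in\Pi_D(x)$.
\end{proof}

Two sides of a tripod that start at the same vertex share an initial segment. The lists of forced cosets have the same property.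

\begin{lemma}\label{lem:initial}
Let $x,y,z\in\Gamma$ and $\mathcal W_x=\mathcal W(x,y)\cap\mathcal W(x,z)$. In the order from $x$, the set $\mathcal W_x$ is an initial segment of $\mathcal W(x,y)$ and of $\mathcal W(x,z)$. If $C\in\mathcal W_x$ is not the last element of $\mathcal W_x$, then $\Pi_C(y)=\Pi_C(z)$; hence $d_C(x,y)=d_C(x,z)$ and $C\notin\mathcal W(y,z)$.
\end{lemma}

\begin{proof}
Let $D\in\mathcal W_x$ and let $C\in\mathcal W(x,y)$ precede $D$ from $x$. Let $\alpha$ be any geodesic from $x$ to $z$. By Lemma~\ref{lem:position}(a) its $D$-edge starts at some $w\in\Pi_D(x)$, and the part $\alpha'$ of $\alpha$ from $x$ to $w$ has length $\hat d(x,D)$. By Lemma~\ref{lem:position}(b), applied to $D\in\mathcal W(x,y)$, the path $\alpha'$ extends to a geodesic from $x$ to $y$. Its $C$-edge has number $\hat d(x,C)+1\le\hat d(x,D)$ and so lies on $\alpha'$. Thus $C\in\mathcal W(x,z)$, and $\mathcal W_x$ is an initial segment of $\mathcal W(x,y)$; exchange $y$ and $z$ for the other list.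

If $C\in\mathcal W_x$ is not last, let $D$ be the last element. Lemma~\ref{lem:gate}, applied to $(x,y)$ and to $(x,z)$, gives $\Pi_C(y)=\Pi_C(D)=\Pi_C(z)$. Then $d_C(x,y)=d_C(x,z)$ by definition, and $C\notin\mathcal W(y,z)$ by Lemma~\ref{lem:position}(b), since the projections are nonempty.
\end{proof}

\section{The map and its defect}\label{sec:defect}

Let $A$ and $T$ be as in Theorem~\ref{thm:B}. Call a function $\lambda\colon\mathbb Z_{\ge0}\to T$ \emph{admissible} if
\begin{enumerate}
\item[($\lambda$1)] $\lambda(s)=1$ for $s\le2L$;
\item[($\lambda$2)] if $|s-s'|\le L$, then $\lambda(s)=\lambda(s')$, or $\lambda(s)=1$, or $\lambda(s')=1$.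
\end{enumerate}
These conditions address the second and third difficulties listed in Section~\ref{sec:free}. (In $F_2$, Proposition~\ref{prop:BGI}(a) holds with $0$ in place of $L$; then ($\lambda$1) says $\lambda(0)=1$ and ($\lambda$2) is empty.) Since elements of $T$ square to $1$ and $1\in T$, condition ($\lambda$2) implies
\begin{equation}\label{eq:lam}
\lambda(s)\lambda(s')\in T\qquad\text{whenever }|s-s'|\le L.
\end{equation}

Fix an admissible $\lambda$ and define
\[
F(x,y)=\prod_{C\in\mathcal W(x,y)}\lambda\bigl(d_C(x,y)\bigr),\qquad f(\gamma)=F(1,\gamma),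
\]
where the product is taken in the order from $x$, the first factor leftmost, and an empty product is $1$. All ingredients are invariant under left multiplication, so $F(\gamma x,\gamma y)=F(x,y)$. Exchanging $x$ and $y$ reverses the order of the factors and does not change them; as they are their own inverses, $F(y,x)=F(x,y)^{-1}$. Therefore $f(\gamma^{-1})=F(\gamma,1)=f(\gamma)^{-1}$, and
\begin{equation}\label{eq:cocycle}
f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}=F(1,\gamma_1)\,F(\gamma_1,\gamma_1\gamma_2)\,F(\gamma_1\gamma_2,1).
\end{equation}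

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!20] (0,0) circle (0.7) (210:1.25) circle (0.25) (210:1.95) circle (0.25)
  (330:1.25) circle (0.25) (330:1.95) circle (0.25) (90:1.25) circle (0.25) (90:1.95) circle (0.25);
\draw[thick] (210:2.5)--(210:0.7)--(330:0.7)--(330:2.5)
  (330:0.7)--(90:0.7)--(90:2.5) (90:0.7)--(210:0.7);
\node at (0,0) {$D$};
\node at (210:2.75) {$x$}; \node at (330:2.75) {$y$}; \node at (90:2.75) {$z$};
\begin{scope}[xshift=6.2cm]
\draw[fill=gray!20] (210:1) circle (0.45) (330:1) circle (0.45) (90:1) circle (0.45)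
  (210:1.95) circle (0.25) (330:1.95) circle (0.25) (90:1.95) circle (0.25);
\draw[thick] (210:2.5)--(210:1.45)--(225:0.6)--(315:0.6)--(330:1.45)--(330:2.5)
  (330:1.45)--(345:0.6)--(75:0.6)--(90:1.45)--(90:2.5)
  (90:1.45)--(105:0.6)--(195:0.6)--(210:1.45);
\node at (178:1.45) {$D_x$}; \node at (2:1.45) {$D_y$}; \node at (60:1.5) {$D_z$};
\node at (210:2.75) {$x$}; \node at (330:2.75) {$y$}; \node at (90:2.75) {$z$};
\end{scope}
\end{tikzpicture}
\caption{A triangle $x,y,z$ in the coned-off graph, schematically; shaded disks are cosets forced for at least two sides. Left: one coset $D$ is forced for all three sides. Right: none is; the two sides from $x$ share a last forced coset $D_x$, where the lengths they assign differ by at most $L$, and likewise at $y$ and $z$. In both pictures the factors at the small disks cancel exactly.}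
\label{fig:tri}
\end{figure}

\begin{proposition}\label{prop:defect}
For all $x,y,z\in\Gamma$, the element $F(x,y)F(y,z)F(z,x)$ is conjugate in $A$ to a product of three elements of $T$.
\end{proposition}

\begin{proof}
Let $\mathcal W_x=\mathcal W(x,y)\cap\mathcal W(x,z)$, $\mathcal W_y=\mathcal W(y,x)\cap\mathcal W(y,z)$ and $\mathcal W_z=\mathcal W(z,x)\cap\mathcal W(z,y)$. If $\mathcal W_x\ne\emptyset$, let $D_x$ be its last element from $x$ and let $a_x$ be the product of the elements $\lambda(d_C(x,y))$ over $C\in\mathcal W_x\setminus\{D_x\}$, in the order from $x$. By Lemma~\ref{lem:initial}, $a_x$ is also the product of the $\lambda(d_C(x,z))$ over the same cosets in the same order. If $\mathcal W_x=\emptyset$, let $a_x=1$. Define $D_y,a_y$ and $D_z,a_z$ in the same way.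

\emph{Only shared cosets contribute.} Let $C\in\mathcal W(x,y)$ with $\lambda(d_C(x,y))\ne1$. Then $d_C(x,y)>2L$ by ($\lambda$1), so $d_C(x,z)>L$ or $d_C(y,z)>L$ by \eqref{eq:tri}, and Proposition~\ref{prop:BGI}(a) gives $C\in\mathcal W_x$ or $C\in\mathcal W_y$. Thus $F(x,y)$ is the ordered product over $\mathcal W_x\cup\mathcal W_y$ only. By Lemmas~\ref{lem:initial} and~\ref{lem:position}(c), in the order from $x$ on $\mathcal W(x,y)$ the set $\mathcal W_x$ is an initial segment and $\mathcal W_y$ is a terminal segment, and the product over $\mathcal W_y\setminus\{D_y\}$ in this order is $a_y^{-1}$. The same holds for the other two sides.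

Any two of $\mathcal W_x,\mathcal W_y,\mathcal W_z$ have the same intersection, $\mathcal W_{xyz}=\mathcal W(x,y)\cap\mathcal W(y,z)\cap\mathcal W(z,x)$. By the last claim of Lemma~\ref{lem:initial}, a coset in $\mathcal W_{xyz}$ equals $D_x$, and also $D_y$ and $D_z$. So there are two cases, shown in Figure~\ref{fig:tri}.

\emph{Case 1: $\mathcal W_{xyz}=\{D\}$.} Then $D=D_x=D_y=D_z$. In the order from $x$, the initial segment $\mathcal W_x$ ends with $D$ and the terminal segment $\mathcal W_y$ begins with $D$. Hence $F(x,y)=a_x\lambda(d_D(x,y))a_y^{-1}$, and likewise $F(y,z)=a_y\lambda(d_D(y,z))a_z^{-1}$ and $F(z,x)=a_z\lambda(d_D(z,x))a_x^{-1}$. Multiplying,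
\[
F(x,y)F(y,z)F(z,x)=a_x\,\lambda(d_D(x,y))\,\lambda(d_D(y,z))\,\lambda(d_D(z,x))\,a_x^{-1}.
\]

\emph{Case 2: $\mathcal W_{xyz}=\emptyset$.} Now the initial segment $\mathcal W_x$ and the terminal segment $\mathcal W_y$ of $\mathcal W(x,y)$ are disjoint, so every element of $\mathcal W_x$ precedes every element of $\mathcal W_y$ from $x$. Put $\lambda_x^y=\lambda(d_{D_x}(x,y))$ and $\lambda_x^z=\lambda(d_{D_x}(x,z))$ if $\mathcal W_x\ne\emptyset$, and $\lambda_x^y=\lambda_x^z=1$ otherwise; define $\lambda_y^x,\lambda_y^z,\lambda_z^x,\lambda_z^y$ in the same way. Then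
\[
F(x,y)=a_x\lambda_x^y\lambda_y^xa_y^{-1},\qquad F(y,z)=a_y\lambda_y^z\lambda_z^ya_z^{-1},\qquad F(z,x)=a_z\lambda_z^x\lambda_x^za_x^{-1}.
\]
The product is $a_x\,\lambda_x^y\lambda_y^x\lambda_y^z\lambda_z^y\lambda_z^x\lambda_x^z\,a_x^{-1}$, which is conjugate to
\[
(\lambda_x^z\lambda_x^y)\,(\lambda_y^x\lambda_y^z)\,(\lambda_z^y\lambda_z^x).
\]
We show that the first bracket lies in $T$; the other two are obtained by permuting $x,y,z$. If $\mathcal W_x=\emptyset$, the bracket is $1$. Otherwise $D_x\notin\mathcal W(y,z)$, because $\mathcal W_{xyz}=\emptyset$. So $d_{D_x}(y,z)\le L$ by Proposition~\ref{prop:BGI}(a), then $|d_{D_x}(x,y)-d_{D_x}(x,z)|\le L$ by \eqref{eq:tri}, and \eqref{eq:lam} applies.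
\end{proof}

\section{Prescribing the list of forced cosets}\label{sec:onto}

It remains to show that, for a suitable admissible $\lambda$, every element of $A$ is a value of $f$ on every finite-index subgroup. As in $F_2$ we use the elements $g^{m_1}b\cdots g^{m_r}b$, where $b$ serves to step from one coset to another. By Lemma~\ref{lem:E0}, $E\ne\Gamma$, so the generating set $S$ is not contained in $E$. Fix $b\in S\setminus E$.

\begin{remark}\label{rem:elem}
This is the only use of nonelementarity, apart from the existence of $g$. If $E$ were all of $\Gamma$, there would be a single coset and $f$ would take values in $T$. For a finite group $\Gamma$ and $A\ne1$, part (2) of Theorem~\ref{thm:B} fails for the trivial subgroup.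
\end{remark}

There is no normal form to tell us which cosets are forced between $1$ and $g^{m_1}b\cdots g^{m_r}b$. We find them by induction along the word: a long syllable forces its coset by Proposition~\ref{prop:BGI}, and a forced coset determines where the next coset is entered.

\begin{lemma}\label{lem:list}
Let $r\ge1$ and let $m_1,\dots,m_r$ be integers with $|g^{m_i}|>2L$. Put $\gamma_0=1$, $\gamma_i=\gamma_{i-1}g^{m_i}b$ for $1\le i\le r$, $C_i=\gamma_{i-1}E$ for $1\le i\le r+1$, and $\gamma=\gamma_r$. Then $C_1,\dots,C_r$ are distinct, $\mathcal W(1,\gamma)=\{C_1,\dots,C_r\}$ in this order from $1$, and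
\[
|g^{m_i}|\le d_{C_i}(1,\gamma)\le|g^{m_i}|+2L\qquad(1\le i\le r).
\]
\end{lemma}

\begin{proof}
Let $a_i=\gamma_{i-1}g^{m_i}\in C_i$, so that $\gamma_i=a_ib\in C_{i+1}$. Let $\omega$ be the path $\gamma_0,a_1,\gamma_1,a_2,\dots,a_r,\gamma_r$ in $\widehat Y$. It has $2r$ edges: $(\gamma_{i-1},a_i)$ is a $C_i$-edge since $g^{m_i}\ne1$, and $(a_i,\gamma_i)$ is an $S$-edge since $b\notin E$. In particular $\gamma_i\notin C_i$, so $C_i\ne C_{i+1}$ and these two cosets are disjoint.

\emph{Step 1.} Consider the statements
\begin{enumerate}
\item[$(P_i)$] $\hat d(1,C_i)=\hat d(1,\gamma_{i-1})=2(i-1)$, for $1\le i\le r+1$;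
\item[$(Q_i)$] $C_i\in\mathcal W(1,w)$ for every $w\in C_{i+1}$, for $1\le i\le r$.
\end{enumerate}
$(P_1)$ holds because $\gamma_0=1\in C_1$.

$(P_i)$ implies $(Q_i)$. We have $\gamma_{i-1}\in\Pi_{C_i}(1)$ by $(P_i)$. The cosets $C_i$ and $C_{i+1}$ are disjoint and $a_i$ is adjacent to $\gamma_i$, so $\hat d(C_i,C_{i+1})=1$ and $a_i\in\Pi_{C_i}(C_{i+1})$. For $w\in C_{i+1}$ and $u\in\Pi_{C_i}(w)$, Proposition~\ref{prop:BGI}(c) gives $d(a_i,u)\le L$. Hence
\[
d_{C_i}(1,w)\ge d(\gamma_{i-1},u)\ge d(\gamma_{i-1},a_i)-L=|g^{m_i}|-L>L,
\]
and Proposition~\ref{prop:BGI}(a) applies.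

$(P_i)$ and $(Q_i)$ imply $(P_{i+1})$. For $w\in C_{i+1}$, Lemma~\ref{lem:position}(a) gives $\hat d(1,w)=\hat d(1,C_i)+1+\hat d(C_i,w)\ge2(i-1)+2=2i$, as $w\notin C_i$. On the other hand $\hat d(1,\gamma_i)\le2i$ along $\omega$.

So all these statements hold. By $(P_i)$ the cosets $C_i$ are distinct and $C_i$ precedes $C_{i+1}$ from $1$. By $(P_{r+1})$, $\omega$ is a geodesic from $1$ to $\gamma$.

\emph{Step 2.} Every coset in $\mathcal W(1,\gamma)$ has an edge on the geodesic $\omega$, so $\mathcal W(1,\gamma)\subset\{C_1,\dots,C_r\}$. Conversely, $C_r\in\mathcal W(1,\gamma)$ by $(Q_r)$. If $i<r$ and $C_{i+1}\in\mathcal W(1,\gamma)$, then any geodesic from $1$ to $\gamma$ passes through some $w\in C_{i+1}$, and its part from $1$ to $w$ is a geodesic, which has a $C_i$-edge by $(Q_i)$. So $C_i\in\mathcal W(1,\gamma)$, and downward induction gives equality.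

\emph{Step 3.} By Lemma~\ref{lem:position}(a), applied to $\omega$, we have $\gamma_{i-1}\in\Pi_{C_i}(1)$ and $a_i\in\Pi_{C_i}(\gamma)$. These two points are at $d$-distance $|g^{m_i}|$, and each of the two projections has diameter at most $L$ by Proposition~\ref{prop:BGI}(b). The estimate follows.
\end{proof}

So the length attached to $C_i$ is known up to $2L$. We make $\lambda$ constant on intervals of that size and keep the intervals more than $L$ apart.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $|g^m|\to\infty$ as $m\to\infty$, there are positive integers $n_1,n_2,\dots$ such that $j!$ divides $n_j$, $|g^{n_1}|>2L$, and $|g^{n_{j+1}}|>|g^{n_j}|+3L$. Since $T$ is countable, there is a sequence $(t_j)_{j\ge1}$ in $T$ in which every element of $T$ occurs infinitely often. Let $I_j=[\,|g^{n_j}|,\,|g^{n_j}|+2L\,]$, and define $\lambda(s)=t_j$ for integers $s\in I_j$ and $\lambda(s)=1$ for integers $s\geq 0$ outside $\bigcup_jI_j$. The intervals lie in $(2L,\infty)$, which gives ($\lambda$1). They are pairwise more than $L$ apart, so if $|s-s'|\le L$ and $\lambda(s)\ne1\ne\lambda(s')$,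 then $s$ and $s'$ lie in the same interval; this gives ($\lambda$2). Let $f$ be the map of Section~\ref{sec:defect} for this $\lambda$. Then $f(\gamma^{-1})=f(\gamma)^{-1}$, and (1) follows from \eqref{eq:cocycle} and Proposition~\ref{prop:defect}.

For (2), let $H\le\Gamma$ have finite index, let $H'\le H$ be the intersection of the conjugates of $H$, which is normal of finite index $\ell$ in $\Gamma$, and let $a\in A$. Since $T$ generates $A$ and each element of $T$ is its own inverse, $a=\theta_1\cdots\theta_r$ with $\theta_i\in T$. Inserting factors $1\in T$, we may assume that $r\ge1$ and that $\ell$ divides $r$. Choose $j_i\ge\ell$ with $t_{j_i}=\theta_i$, put $m_i=n_{j_i}$, and let $\gamma=g^{m_1}b\,g^{m_2}b\cdots g^{m_r}b$. As $\ell$ divides each $m_i$ and $r$, and $\Gamma/H'$ has order $\ell$, we have $\gamma H'=b^rH'=H'$, so $\gamma\in H$. As $|g^{m_i}|>2L$, Lemma~\ref{lem:list} applies: $\mathcal W(1,\gamma)$ consists of $C_1,\dots,C_r$ in this order, and $d_{C_i}(1,\gamma)\in I_{j_i}$. Hence $f(\gamma)=t_{j_1}\cdots t_{j_r}=\theta_1\cdots\theta_r=a$.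
\end{proof}

\begin{thebibliography}{1}

\bibitem{BC}
Oren Becker and Michael Chapman,
\emph{Stability of approximate group actions: uniform and probabilistic},
arXiv:2005.06652 (2020).

\end{thebibliography}
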